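
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Fundamental groups of symplectic leaves\\ in Hamiltonian reductions of symplectic vector spaces}


\begin{abstract}
Let a reductive group $G$ act linearly and symplectically on a complex symplectic vector space $V$, and let $X_\lambda$ be the Poisson variety attached to the quantum Hamiltonian reduction of the Weyl algebra of $V$ at a character $\lambda$ of $\mathfrak g$. We prove that every symplectic leaf of $X_\lambda$ has finite fundamental group; in particular its algebraic fundamental group is finite, which answers a question of Losev and Etingof. The main step is that the symplectic form of a leaf extends to a regular form on every resolution of the closure of the leaf. Hence the normalized closure is a symplectic variety, and Braun's theorem on klt singularities applies to it. We also treat reductions of smooth affine Hamiltonian varieties, and we show that every finite group occurs as the fundamental group of a leaf.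
\end{abstract}

\section{Introduction}

\subsection{The question}

We work over $\mathbb C$. Let $V$ be a finite-dimensional vector space with symplectic form $\omega$, and let $G$ be a reductive algebraic group, possibly disconnected, acting on $V$ through a homomorphism $G\to Sp(V)$. Write $\mathfrak g=\mathrm{Lie}(G)$. The action has the quadratic moment map
\[
\mu:V\to\mathfrak g^*,\qquad \mu_\xi(v):=\langle\mu(v),\xi\rangle=\tfrac12\,\omega(\xi v,v).
\]
The Weyl algebra $\mathbf A(V)$ is generated by $V$ with relations $uv-vu=\omega(u,v)$. It is filtered by degree in the generators, and $\operatorname{gr}\mathbf A(V)=\mathbb C[V]$ with the Poisson bracket induced by $\omega$, which has degree $-2$. Let $\Phi:\mathfrak g\to\mathbf A(V)$ be the quantum comoment map: $\Phi(\xi)$ is the symmetrization of $\mu_\xi$, and $[\Phi(\xi),\cdot\,]$ is the derivation of $\mathbf A(V)$ given by the action of $\xi$. For a character $\lambda\in(\mathfrak g^*)^G$ the \emph{quantum Hamiltonian reduction} is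
\[
\mathcal A_\lambda=\Big(\mathbf A(V)\big/\mathbf A(V)\{\Phi(\xi)-\lambda(\xi):\xi\in\mathfrak g\}\Big)^G ,
\]
a filtered algebra whose associated graded algebra is a finitely generated commutative Poisson algebra. Put
\[
X_\lambda=\operatorname{Spec}(\operatorname{gr}\mathcal A_\lambda)\quad\text{with its reduced structure.}
\]
This is a Poisson variety with finitely many symplectic leaves. (A proof of this finiteness is contained in Section~\ref{sec:general}.)

The \emph{algebraic fundamental group} of a leaf $\mathcal L$ is its \'etale fundamental group, that is, the profinite completion of $\pi_1(\mathcal L)$. It classifies the finite coverings of $\mathcal L$, and it is finite exactly when some finite connected covering of $\mathcal L$ dominates all finite connected coverings. Losev and Etingof \cite{LE} write: ``We do not know if the algebraic fundamental group of every leaf for Hamiltonian reductions is finite, in general.'' We show that it always is.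

If $G=\Gamma$ is finite, then $\lambda=0$ is the only character of $\mathfrak g=0$, and $X_\lambda=V/\Gamma$. When $\Gamma$ acts faithfully, the open leaf is the quotient of the simply connected variety $\{v:\Gamma_v=1\}$ by $\Gamma$, so its fundamental group is $\Gamma$ (Section~\ref{sec:c}). This suggests a positive answer, but the argument does not carry over to groups of positive dimension. There one can still cover a dense open part of a leaf by a variety $T$ of closed $G$-orbits in $V$, but $T$ is only some locally closed piece of $\mu^{-1}(0)$, and we have no control over its topology. We use $T$ to transport the differential form, not the topology.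

\subsection{Results}

A \emph{symplectic variety} (in Beauville's sense) is a normal variety $Y$ with a symplectic form on its smooth locus $Y_{reg}$ whose pullback to any resolution of $Y$ is regular. It is called \emph{conical} here if $Y$ is affine, $\mathbb C[Y]$ is $\mathbb Z_{\ge0}$-graded with $\mathbb C[Y]_0=\mathbb C$, and the form is homogeneous. A \emph{resolution} is a proper birational morphism from a smooth variety.

\begin{theorem}\label{thm:main}
Let $\mathcal L$ be a symplectic leaf of $X_\lambda$, and let $Y$ be the normalization of its closure.
\begin{enumerate}
\item $Y$ is a conical symplectic variety: the symplectic form of $\mathcal L$ extends to a symplectic form on $Y_{reg}$, and its pullback to any resolution of $Y$ is regular. In particular $Y$ has canonical singularities.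
\item $\pi_1(\mathcal L)$ is finite. Hence the algebraic fundamental group of $\mathcal L$ is finite.
\end{enumerate}
\end{theorem}

The second theorem replaces $V$ by more general symplectic varieties and shows that the answer cannot be sharpened to a uniform bound. A \emph{Hamiltonian $G$-variety} is a smooth affine symplectic variety $(X,\omega)$ with a symplectic action of a reductive group $G$ and a $G$-equivariant map $\mu:X\to\mathfrak g^*$ such that $d\mu_\xi=\omega(\xi_X,\cdot)$, where $\xi_X$ is the vector field given by $\xi\in\mathfrak g$. The space $V$ above is an example, since $d_v\mu_\xi(u)=\frac12(\omega(\xi u,v)+\omega(\xi v,u))=\omega(\xi v,u)$.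

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Let $X$ be any Hamiltonian $G$-variety. Then $R:=(\mu^{-1}(0)/\!/G)_{red}$ has finitely many symplectic leaves. The normalization $Y$ of the closure of each leaf is a symplectic variety, and the regional fundamental group of $Y$ at each of its points, i.e.\ $\pi_1(U\cap Y_{reg})$ for $U$ as in Theorem~\ref{thm:braun}, is finite.
\item[(b)] If $X=V$ is linear, with its quadratic moment map, every leaf of $(\mu^{-1}(0)/\!/G)_{red}$, whether or not it lies in some $X_\lambda$, has finite topological fundamental group.
\item[(c)] A group is isomorphic to $\pi_1$ (equivalently, to the algebraic fundamental group) of a leaf of some $X_\lambda$ if and only if it is finite. In particular there is no uniform bound on these groups.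
\end{enumerate}
\end{theorem}

We use one deep theorem from the literature. Recall that a normal variety $Y$ with $K_Y$ $\mathbb Q$-Cartier has canonical (respectively klt) singularities if all discrepancies of all resolutions are $\ge0$ (respectively $>-1$).

\begin{theorem}[Braun \cite{Braun}]\label{thm:braun}
Let $y$ be a point of a complex algebraic variety $Y$ with klt singularities. Then $\pi_1(U\cap Y_{reg})$ is finite for $U$ the intersection of $Y$ with a sufficiently small ball around $y$ in a local embedding.
\end{theorem}

For Theorem~\ref{thm:main} we need only one neighborhood $U$ of $y$ with this property.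

\subsection{Outline}

The variety $X_\lambda$ is a closed Poisson subvariety of $V/\!/G$ contained in the image of $\mu^{-1}(0)$ (Section~\ref{sec:reduction}). Let $C$ be the closure of a leaf $\mathcal L$. The main point is Proposition~\ref{prop:extend}: the symplectic form of $\mathcal L$ acquires no pole on any resolution of $C$. Granting this, the normalization $Y$ of $C$ has canonical singularities, Braun's theorem makes the local fundamental group at the vertex of the cone $Y$ finite, and the contracting $\mathbb C^*$-action turns the local statement into a global one (Section~\ref{sec:proof}). To prove the proposition we compare the form on $\mathcal L$ with the form $\omega$ upstairs, which is regular everywhere. Section~\ref{sec:example} carries out the comparison by hand in one example and shows what can go wrong without it.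

\section{The method in an example, and a warning}\label{sec:example}

\subsection{The nilpotent cone of \texorpdfstring{$\mathfrak{sl}_2$}{sl2}}

Let $G=\mathbb C^*$ act on $V=\mathbb C^2\oplus\mathbb C^2$ by $s\cdot(x,y)=(sx,s^{-1}y)$, with $\omega=dx_1\wedge dy_1+dx_2\wedge dy_2$. Then $\mu(x,y)=x_1y_1+x_2y_2$. The invariants are generated by the products $x_iy_j$, so the quotient map $\pi(x,y)=A=(x_iy_j)$ identifies $V/\!/G$ with the $2\times2$ matrices of rank at most $1$. Since $\mu=\operatorname{tr}A$, we get
\[
\pi(\mu^{-1}(0))=\mathcal N=\{A:\operatorname{tr}A=\det A=0\}.
\]
Let $L=\mathcal N\setminus\{0\}$.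

\emph{Comparing forms over $L$.} The fibre of $\pi$ over $A\in L$ is one closed orbit. The union of these orbits is $T=\{x\ne0,\ y\neq0,\ x_1y_1+x_2y_2=0\}$. Where $x_1y_2\ne0$ we can write uniquely
\[
x=u(1,z),\qquad y=v(-z,1),\qquad u,v\in\mathbb C^* ,
\]
and $\pi$ is given by
\[
A=t\begin{pmatrix}-z&1\\-z^2&z\end{pmatrix},\qquad t=uv .
\]
So $(t,z)$ are coordinates on $L\cap\{A_{12}\ne0\}$. (The rest of $L$ lies in $\{A_{21}\ne0\}$, which is treated by exchanging the indices $1$ and $2$.) On $T$ we compute
\begin{equation}\label{eq:example}
\omega|_T=du\wedge d(-zv)+d(uz)\wedge dv=-v\,du\wedge dz-u\,dv\wedge dz=-d(uv)\wedge dz .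
\end{equation}
Thus $\omega|_T$ is the pullback of $-dt\wedge dz$. This is the symplectic form of $L$. Indeed, with the convention $\omega(v_f,\cdot)=df$, $\{f,g\}=v_f(g)$ used throughout the paper, we have $\{y_2,x_2\}=1$, so $\{t,tz\}=\{x_1y_2,x_2y_2\}=x_1y_2=t$. Hence $\{t,z\}=1$, the Hamiltonian vector field of $t$ is $\partial_z$, and the form on $L$ is $-dt\wedge dz$. The agreement is no accident: the orbit directions are $\omega$-orthogonal to $T$ because $\mu=0$ on $T$.

\emph{Reaching the exceptional divisor.} Let $\tilde Y$ be the variety of pairs $(A,\ell)$ with $\ell\subset\mathbb C^2$ a line, $A(\mathbb C^2)\subset\ell$ and $A\ell=0$. The projection $(A,\ell)\mapsto A$ is a resolution of $\mathcal N$. In the chart $\ell=\langle(1,z)\rangle$ the coordinates are again $(t,z)$, but now $t=0$ is allowed, and this is the exceptional divisor $E$. No point of $T$ lies over $E$. However, form the fibre product of $V$ and $\tilde Y$ over $V/\!/G$ and take in it the closure of the copy $S=\{(x,y,\ell):(x,y)\in T,\ x\in\ell\}$ of $T$. This closure is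
\[
\overline S=\{(x,y,\ell):x\in\ell,\ y\in\ell^\perp\},
\]
where $\ell^\perp$ is the line of row vectors vanishing on $\ell$. Over the chart of $\tilde Y$ it has coordinates $(u,v,z)$ without restriction on $u,v$, and it maps onto this chart by $t=uv$. It contains two divisors $\{u=0\}$ and $\{v=0\}$ over $E$. On $\overline S$ the pullback of $\omega$ is regular, and by \eqref{eq:example} it agrees with the pullback of the form of $L$. If the form of $L$ had a pole $t^{-k}$ along $E$, its pullback would have a pole along $\{u=0\}$, as $t=uv$. So it has none.

The same leaf, with its form multiplied by a scalar, arises from $G=\{\pm1\}$ acting on $\mathbb C^2$: the map $w\mapsto w\,(-w_2,w_1)$ (column times row) identifies $(\mathbb C^2\setminus\{0\})/\{\pm1\}$ with $L$, with $t=w_1^2$ and $z=w_2/w_1$. In particular $\pi_1(L)=\mathbb Z/2$. Now the analogue of $\overline S$ is the blow-up of $\mathbb C^2$ at $0$, which is ramified along $E$: with $s=w_1$ we have $t=s^2$. The general argument has to allow such ramification.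

\subsection{What has to be excluded}

That a leaf is dense in a cone with finitely many leaves is not enough to make its fundamental group finite.

\begin{example}\label{ex:cubic}
Let $F\in\mathbb C[x,y,z]$ be a cubic form defining a smooth plane curve $E_0$. The bracket $\{x,y\}=F_z$, $\{y,z\}=F_x$, $\{z,x\}=F_y$ is Poisson with $F$ central, so it restricts to the cone $Z=\{F=0\}$, where it has degree $0$ and vanishes only at the origin. Hence $Z$ has exactly two leaves, $\{0\}$ and $Z\setminus\{0\}$. The second is a $\mathbb C^*$-bundle over the elliptic curve $E_0$, so its fundamental group maps onto $\pi_1(E_0)=\mathbb Z^2$. The resolution of $Z$ by the total space of a line bundle over $E_0$ shows what is different. The symplectic form $\alpha$ of $Z\setminus\{0\}$ is $\mathbb C^*$-invariant, and its contraction with the Euler field is the pullback of a nowhere zero $1$-form $\theta$ on $E_0$. If $t$ is a local linear coordinate on the fibres, this gives $\alpha=t^{-1}dt\wedge\theta$. So $\alpha$ has a simple pole along the zero section.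
\end{example}

Ramification does not remove such a pole: if $t=s^r$, then $t^{-1}dt=r\,s^{-1}ds$. This is why the comparison with a regular form can detect even simple poles.

\section{Poisson varieties and quotients}\label{sec:poisson}

\subsection{Leaves}

Let $Z$ be a reduced affine Poisson variety. For $f\in\mathbb C[Z]$ the Hamiltonian derivation $v_f=\{f,\cdot\,\}$ lifts to a polynomial vector field on an ambient affine space that preserves the ideal $I(Z)$. If $g_j$ generate $I(Z)$, their derivatives along this field are combinations of the $g_k$. So along an integral curve starting on $Z$ the $g_j$ satisfy a homogeneous linear system of ODEs with zero initial values, and the curve stays in $Z$. We refer to this as \emph{the ODE argument}. Thus $v_f$ has a local flow by analytic automorphisms of $Z$. The \emph{symplectic leaves} of $Z$ are the equivalence classes of points under these local flows, i.e.\ two points are equivalent if a finite chain of integral curves joins them. A subset is \emph{flow-stable} if it is a union of leaves.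

A closed subvariety is \emph{Poisson} if its ideal is a Poisson ideal. The ODE argument shows that closed Poisson subvarieties are flow-stable. Conversely, a closed flow-stable subset $Z'$ is Poisson: if $g$ vanishes on $Z'$, then so does $\{f,g\}=v_f(g)$, because the integral curves of $v_f$ through points of $Z'$ stay in $Z'$. Irreducible components of closed Poisson subvarieties are Poisson, since in characteristic $0$ derivations preserve minimal primes.

If $C\subset Z$ is a closed Poisson subvariety, the flows restrict to local automorphisms of $C$. So they preserve $C_{reg}$, and by the Jacobi identity they preserve the bracket on $C_{reg}$ and its rank.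

\begin{lemma}\label{lem:leaves}
Consider the condition
\begin{itemize}
\item[\textup{(N)}] for every closed irreducible Poisson subvariety $C\subset Z$, the bracket of $C$ is nondegenerate on a nonempty open subset of $C_{reg}$.
\end{itemize}
If $Z$ has finitely many leaves, then \textup{(N)} holds. Conversely, if \textup{(N)} holds, then $Z$ has finitely many leaves. Each leaf $\mathcal L$ is then a smooth connected locally closed subvariety with nondegenerate bracket, its closure $C$ is an irreducible Poisson subvariety, $\mathcal L$ is open in $C$, and
\begin{equation}\label{eq:codim}
\operatorname{codim}_C(C\setminus\mathcal L)\ge2 .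
\end{equation}
\end{lemma}

\begin{proof}
Suppose there are finitely many leaves, but for some $C$ the maximal rank $r$ of the bracket on $C_{reg}$ is less than $\dim C$. The open subset $C'$ of $C_{reg}$ where the rank equals $r$ is flow-stable. On it the Hamiltonian fields span an involutive distribution of rank $r$, so by Frobenius the leaves of $Z$ contained in $C'$ are the leaves of a foliation of dimension $r<\dim C'$. Each of them is a second countable immersed submanifold, hence has measure zero, and finitely many of them cannot cover $C'$. This contradiction proves (N).

Assume (N). For $C$ as in (N) let $L_C\subset C_{reg}$ be the locus where the bracket is nondegenerate. It is Zariski open and dense in the irreducible variety $C$, hence connected, and it is flow-stable. Hamiltonian fields span its tangent spaces, so the equivalence classes in $L_C$ are open, and $L_C$ is a single leaf. The set $C\setminus L_C$ is closed and flow-stable, so its irreducible components are Poisson and of smaller dimension. By Noetherian induction, starting from the components of $Z$, we see that $Z$ is a finite union of leaves of the form $L_C$, and that $C\setminus L_C$ is a finite union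 of leaves $L_{C'}$ with $C'\subsetneq C$. The numbers $\dim C'$ and $\dim C$ are even by nondegeneracy, so $\dim C'\le\dim C-2$, which is \eqref{eq:codim}.
\end{proof}

\subsection{Quotients}

Let $G$ be reductive, let $X$ be an affine $G$-scheme of finite type and $\pi:X\to X/\!/G=\operatorname{Spec}\mathbb C[X]^G$. We use these standard facts.
\begin{itemize}
\item[(Q1)] If $X'\subset X$ is closed and $G$-stable, then $\pi(X')$ is closed.
\item[(Q2)] Each fibre of $\pi$ over a closed point contains exactly one closed orbit, and it lies in the closure of every orbit of that fibre.
\item[(Q3)] Taking $G$-invariants is exact on locally finite rational $G$-modules.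
\end{itemize}
For a variety $X$ we write $\mathfrak gx=T_x(Gx)$ for the space of vectors $\xi_X(x)$, $\xi\in\mathfrak g$.

Now let $X$ be a Hamiltonian $G$-variety. We define $v_f$ by $\omega(v_f,\cdot)=df$ and put $\{f,g\}=v_f(g)$; a global nonzero scalar in the bracket is irrelevant in this paper. The algebra $\mathbb C[X]^G$ is a Poisson subalgebra. If $f$ is invariant, then $v_f$ is a $G$-invariant vector field, and
\begin{equation}\label{eq:commute}
\{f,\mu_\xi\}=d\mu_\xi(v_f)=\omega(\xi_X,v_f)=-df(\xi_X)=0 .
\end{equation}
Put $R=\pi(\mu^{-1}(0))$ with reduced structure; it is closed by (Q1). Let $I\subset\mathbb C[X]$ be the ideal generated by all $\mu_\xi$. An invariant function vanishes on $R$ if and only if it vanishes on $\mu^{-1}(0)$, i.e.\ if and only if some power of it lies in $I^G$. So $R$ is the zero set of $I^G$, and it coincides with $(\mu^{-1}(0)/\!/G)_{red}$ because $\mathbb C[X]^G/I^G=(\mathbb C[X]/I)^G$ by (Q3). By \eqref{eq:commute}, $\{f,I^G\}\subset I^G$ for $f$ invariant. As the radical of a Poisson ideal is Poisson (derivations preserve minimal primes), $R$ is a closed Poisson subvariety of $X/\!/G$.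

\section{\texorpdfstring{$X_\lambda$}{X-lambda} inside \texorpdfstring{$V/\!/G$}{V//G}}\label{sec:reduction}

\begin{lemma}\label{lem:Xlambda}
$X_\lambda$ is a closed Poisson subvariety of $V/\!/G$, stable under the scaling action of $\mathbb C^*$ and contained in $\pi(\mu^{-1}(0))$.
\end{lemma}

\begin{proof}
Let $J=\mathbf A(V)\{\Phi(\xi)-\lambda(\xi):\xi\in\mathfrak g\}$. This left ideal is $G$-stable because $\Phi$ is equivariant and $\lambda$ is invariant. If $a\in\mathbf A(V)^G$, then $[\Phi(\xi),a]=0$, so $Ja\subset J$. Thus $J^G$ is a two-sided ideal of $\mathbf A(V)^G$. By (Q3), $\mathcal A_\lambda=\mathbf A(V)^G/J^G$ with the image filtration, and $\operatorname{gr}\mathcal A_\lambda=(\mathbb C[V]/\operatorname{gr}J)^G$. So we have a surjective homomorphism of graded Poisson algebras $\mathbb C[V]^G\to\operatorname{gr}\mathcal A_\lambda$. Since the nilradical of $\operatorname{gr}\mathcal A_\lambda$ is a Poisson ideal, $X_\lambda$ is a closed Poisson subvariety of $V/\!/G$, and it is stable under scaling.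

For each $\xi$ we have $\mu_\xi\in\operatorname{gr}J$: this is trivial if $\mu_\xi=0$, and otherwise $\mu_\xi$ is the symbol of $\Phi(\xi)-\lambda(\xi)$, the constant $\lambda(\xi)$ having lower degree. Hence the ideal $I$ generated by the $\mu_\xi$ lies in $\operatorname{gr}J$, so $I^G\subset(\operatorname{gr}J)^G$, and $X_\lambda$ lies in the zero set $\pi(\mu^{-1}(0))$ of $I^G$.
\end{proof}

The last inclusion holds for all $\lambda$: passing to leading terms moves the level of the moment map to $0$. If $\mathcal A_\lambda=0$, then $X_\lambda$ is empty and there is nothing to prove.

\section{The form of a leaf extends to resolutions}\label{sec:extend}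

This section proves the following statement, which is the core of the paper.

\begin{proposition}\label{prop:extend}
Let $X$ be a Hamiltonian $G$-variety. Let $C\subset\pi(\mu^{-1}(0))\subset X/\!/G$ be a closed irreducible Poisson subvariety, and let $L\subset C$ be a dense open smooth subset on which the bracket is nondegenerate, with symplectic form $\omega_L$. Let $h:\tilde Y\to C$ be proper birational with $\tilde Y$ smooth and irreducible. Then the rational form $h^*\omega_L$ is a regular $2$-form on $\tilde Y$.
\end{proposition}

\subsection{Closed orbits over \texorpdfstring{$C$}{C}}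

We want to compare $\omega_L$ with $\omega$ along a subvariety $T\subset X$ over $C$. The full preimage $\pi^{-1}(C)$ is in general too large: its fibres may contain non-closed orbits, and the kernel of $d\pi$ on it can be larger than the orbit directions. So we keep only the closed orbits, over a part of $C$ where their dimension is constant.

\begin{lemma}\label{lem:T}
Let $C\subset\pi(\mu^{-1}(0))$ be a closed irreducible Poisson subvariety. There are a dense open $C^\circ\subset C$ and a $G$-stable locally closed $T\subset\pi^{-1}(C^\circ)$, taken with reduced structure, such that:
\begin{enumerate}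
\item[(i)] the fibre of $T\to C^\circ$ over each $c\in C^\circ$ is, as a set, the closed orbit $O_c\subset\pi^{-1}(c)$;
\item[(ii)] $T\subset\mu^{-1}(0)$;
\item[(iii)] if $f\in\mathbb C[X]^G$ and $t$ is a smooth point of $T$, then $v_f(t)\in T_tT$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $P=\pi^{-1}(C)$ and $X_{\le k}=\{x:\dim Gx\le k\}$, a closed $G$-stable subset. Let $m$ be minimal with $\pi(P\cap X_{\le m})=C$. Put $C^\circ=C\setminus\pi(P\cap X_{\le m-1})$, which is open by (Q1) and nonempty by minimality of $m$, hence dense, and
\[
T=P\cap X_{\le m}\cap\pi^{-1}(C^\circ).
\]

(i) Let $c\in C^\circ$. Some $x\in P\cap X_{\le m}$ lies over $c$. By (Q2), $O_c\subset\overline{Gx}$, so $\dim O_c\le m$; and $\dim O_c\ge m$ by the definition of $C^\circ$. Hence $\dim O_c=m$ and $O_c\subset T$. If $x\in T$ lies over $c$ and $Gx\ne O_c$, then $O_c\subset\overline{Gx}\setminus Gx$, so $m=\dim O_c<\dim Gx\le m$, a contradiction.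

(ii) Let $c\in C^\circ$. As $c\in\pi(\mu^{-1}(0))$, the set $\mu^{-1}(0)\cap\pi^{-1}(c)$ is nonempty. It is closed and $G$-stable, so it contains $O_c$ by (Q2). Now use (i).

(iii) We show that the integral curve of $v_f$ through $t$ stays in $T$ for small time; then its velocity $v_f(t)$ is tangent to $T$. First, let $f_j\in\mathbb C[X]^G$ generate $I(C)$. Since $C$ is Poisson, $\{f,f_j\}=\sum_ka_{jk}f_k$ with $a_{jk}\in\mathbb C[X]^G$. By the ODE argument the curve stays in the common zero set $P$ of the $f_j$. Second, $v_f$ is $G$-invariant, so its flow commutes with all $\xi_X$. Hence the rank of $\xi\mapsto\xi_X(x)$, which is $\dim Gx$, is constant along the curve. Third, the image of the curve lies in $C$, and $C^\circ$ is open in $C$, so for small time the curve stays over $C^\circ$.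
\end{proof}

From now on $C^\circ$ and $T$ are as constructed in Lemma~\ref{lem:T}. The variety $T$ may be singular and reducible, and some components may not dominate $C$. We restrict to the good part.

\begin{lemma}\label{lem:T1}
Let $L\subset C$ be any dense open smooth subset. Let $T^1$ be the set of smooth points $t$ of $T$ with $\pi(t)\in L$ at which $d(\pi|_T):T_tT\to T_{\pi(t)}L$ is surjective. Then $T^1$ is nonempty, $G$-stable and open in $T$; it is dense in every irreducible component of $T$ dominating $C$; every irreducible component of $T^1$ dominates $C$; and
\[
\ker d(\pi|_T)_t=\mathfrak gt\qquad\text{for } t\in T^1 .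
\]
\end{lemma}

\begin{proof}
Openness and $G$-stability are clear from the definition. A smooth point of $T$ lies on only one component of $T$. A component of $T$ meeting $T^1$ dominates $C$, because the differential is surjective at a smooth point over a smooth point; so every irreducible component of $T^1$ dominates $C$. Conversely, generic smoothness shows that $T^1$ is dense in each component of $T$ dominating $C$. Such a component exists because $\pi(T)=C^\circ$ is dense. This proves all but the last assertion. The morphism $T^1\to L$ is smooth, so its fibres are smooth varieties with tangent space $\ker d(\pi|_T)$. By Lemma~\ref{lem:T}(i) such a fibre is, as a set, open in an orbit, so its tangent space at $t$ is $\mathfrak gt$.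
\end{proof}

\subsection{Comparing the two forms}

\begin{lemma}\label{lem:compare}
Suppose that the bracket is nondegenerate on $L$. Then for $t\in T^1$ and $u,u'\in T_tT$,
\[
\omega(u,u')=\omega_L(d\pi\,u,\,d\pi\,u').
\]
\end{lemma}

\begin{proof}
Put $c=\pi(t)$. Since $C$ is affine and $L$ is open in $C$, the differentials at $c$ of the functions $f|_L$, $f\in\mathbb C[X]^G$, span $T_c^*L$. By nondegeneracy their Hamiltonian vectors span $T_cL$, so there is $f$ whose Hamiltonian vector at $c$ is $d\pi(u)$. Now $d\pi(v_f(t))$ is also the Hamiltonian vector of $f|_L$ at $c$, because $v_f(\pi^*g)=\pi^*\{f,g\}$. By Lemma~\ref{lem:T}(iii), $u-v_f(t)$ lies in $T_tT$, so it lies in $\ker d(\pi|_T)_t=\mathfrak gt$, say $u=v_f(t)+\xi_X(t)$. Moreover $\omega(\xi_X(t),u')=d\mu_\xi(u')=0$, because $T\subset\mu^{-1}(0)$ and $u'$ is tangent to $T$. Hence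
\[
\omega(u,u')=\omega(v_f(t),u')=df(u')=d(f|_L)(d\pi\,u')=\omega_L(d\pi\,u,d\pi\,u'). \qedhere
\]
\end{proof}

The proof uses $C\subset\pi(\mu^{-1}(0))$ to see that the orbit directions are $\omega$-orthogonal to $T$; without this, $\omega|_T$ has no reason to descend to $L$.

\subsection{Detecting poles by pullback}

The following lemma says that a pole along a divisor $E$ persists under any pullback that reaches the generic point of $E$, even with ramification.

\begin{lemma}\label{lem:pole}
Let $\tilde Y$ be smooth and irreducible, $M$ normal and irreducible, and $a:M\to\tilde Y$ a dominant morphism. Let $\alpha$ be a rational $2$-form on $\tilde Y$ such that $a^*\alpha$ is regular on $M_{reg}$. If $E\subset\tilde Y$ is a prime divisor with $a(M)\cap E$ dense in $E$, then $\alpha$ has no pole along $E$.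
\end{lemma}

\begin{proof}
Suppose $\alpha$ has a pole of order $k\ge1$ along $E$. Since $E$ is Cartier and $a$ is dominant, every component of $a^{-1}(E)$ is a divisor. The image of $a^{-1}(E)$ is $a(M)\cap E$, which is dense in $E$, so some component $D$ of $a^{-1}(E)$ dominates $E$. As $M$ is normal, it is smooth at a general point of $D$. So we can choose $d\in D$ such that:
\begin{itemize}
\item $M$ and $D$ are smooth at $d$, and $a^{-1}(E)=D$ as sets near $d$;
\item $E$ is smooth at $a(d)$, and no other polar divisor of $\alpha$ passes through $a(d)$;
\item $D\to E$ is a submersion at $d$ (generic smoothness).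
\end{itemize}

Choose analytic coordinates $t,y_2,\dots,y_N$ at $a(d)$ with $E=\{t=0\}$. Then $a^*t$ is a unit times the $r$-th power of a local equation of $D$ for some $r\ge1$. Absorbing an $r$-th root of the unit, we get $a^*t=s^r$ with $s$ a local equation of $D$. Put $x_i=a^*y_i$. Since $D\to E$ is a submersion, the restrictions of the $x_i$ to $D$ have independent differentials at $d$. So $s,x_2,\dots,x_N$ are part of a coordinate system of $M$ at $d$. Write
\[
\alpha=t^{-k}(\beta+dt\wedge\gamma),\qquad \beta=\sum_{i<j}\beta_{ij}\,dy_i\wedge dy_j,\qquad \gamma=\sum_j\gamma_j\,dy_j,
\]
with $\beta_{ij}$, $\gamma_j$ holomorphic in $(t,y)$. They do not all vanish identically on $E$ near $a(d)$: otherwise $t^{k-1}\alpha$ would be holomorphic there, and as $E$ is irreducible the order of the pole along $E$ would be less than $k$. Pulling back,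
\[
a^*\alpha=s^{-rk}\sum_{i<j}(\beta_{ij}\circ a)\,dx_i\wedge dx_j+r\,s^{\,r-1-rk}\sum_j(\gamma_j\circ a)\,ds\wedge dx_j .
\]
This is regular at $d$, and both exponents $-rk$ and $r-1-rk$ are at most $-1$. So all $\beta_{ij}\circ a$ and $\gamma_j\circ a$ vanish on $D$ near $d$. As the submersion $D\to E$ is open near $d$, all $\beta_{ij}$ and $\gamma_j$ vanish on $E$ near $a(d)$, a contradiction.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:extend}}

Put $\alpha=h^*\omega_L$. By Lemmas~\ref{lem:compare} and~\ref{lem:pole} it suffices to find, for each prime divisor $E\subset\tilde Y$, a normal variety over $\tilde Y$ which reaches the generic point of $E$ and on which $\alpha$ pulls back to the pullback of $\omega$. The variety $T^1$ lies over an open part of $C$, which the image of $E$ may miss. As in Section~\ref{sec:example}, the remedy is to take the closure after base change to $\tilde Y$. Although $\pi$ is not proper in general, reductivity guarantees that this closure is large enough.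

Let $Q=X\times_{X/\!/G}\tilde Y$ with projections $p:Q\to\tilde Y$ and $q:Q\to X$. The space $Q$ and the maps introduced below fit into the commutative diagram
\[
\begin{array}{ccccc}
M & \longrightarrow & Q & \stackrel{q}{\longrightarrow} & X\\[2pt]
 & & {\scriptstyle p}\big\downarrow & & \big\downarrow{\scriptstyle\pi}\\[2pt]
 & & \tilde Y & \stackrel{h}{\longrightarrow} & X/\!/G
\end{array}
\qquad a:M\to Q\stackrel{p}{\to}\tilde Y,\quad b:M\to Q\stackrel{q}{\to}X .
\]

\emph{$p$ maps closed $G$-stable sets to closed sets.} This can be checked over an affine open $\operatorname{Spec}B\subset\tilde Y$, over which $Q$ is $\operatorname{Spec}(\mathbb C[X]\otimes_{\mathbb C[X]^G}B)$. Write $\mathbb C[X]=\mathbb C[X]^G\oplus N$, where $N$ is the sum of the nontrivial isotypic components, a $\mathbb C[X]^G$-submodule. The $G$-module $N\otimes_{\mathbb C[X]^G}B$ is a quotient of $N\otimes_{\mathbb C}B$, so by (Q3) it has no nonzero invariants. Hence the ring of invariants of $\mathbb C[X]\otimes_{\mathbb C[X]^G}B$ is $B$. So $p$ is a quotient map as in Section~\ref{sec:poisson}, and (Q1) applies.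

\emph{The closure of $T^1$ in $Q$.} Let $C^1\subset L\cap C^\circ$ be dense open such that $h$ is an isomorphism over $C^1$. Over $h^{-1}(C^1)\cong C^1$ the map $q$ identifies $Q$, up to nilpotents, with $\pi^{-1}(C^1)$. Let $S\subset Q$ be the subset corresponding to $T^1\cap\pi^{-1}(C^1)$, with reduced structure. It is smooth, locally closed and $G$-stable. By Lemma~\ref{lem:T1} it is nonempty and each of its irreducible components dominates $\tilde Y$. The closure $\overline S$ of $S$ in $Q$ is closed and $G$-stable, so $p(\overline S)$ is closed; it is also dense in $\tilde Y$. Therefore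
\[
p(\overline S)=\tilde Y .
\]

\emph{Conclusion.} Let $E\subset\tilde Y$ be a prime divisor. Since $E\subset p(\overline S)$ and $\overline S$ has finitely many irreducible components, one of them, say $S_1$, has $p(S_1)\cap E$ dense in $E$. Let $M\to S_1$ be the normalization, with induced maps $a:M\to\tilde Y$ and $b:M\to X$. As $S$ is smooth and open in $\overline S$, the set $S\cap S_1$ is a connected component of $S$. It is smooth, dense and open in $S_1$, so $M\to S_1$ is an isomorphism over it. In particular $a$ is dominant. On $S\cap S_1$ the map $b$ takes values in $T^1$ and $h\circ a=\pi\circ b$, so Lemma~\ref{lem:compare}, which says $(\pi|_{T^1})^*\omega_L=\omega|_{T^1}$, gives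
\[
a^*\alpha=(h\circ a)^*\omega_L=(\pi\circ b)^*\omega_L=b^*\omega
\]
there. Thus the rational form $a^*\alpha$ equals $b^*\omega$ on $M_{reg}$ and is regular there. Since $a(M)\cap E=p(S_1)\cap E$ is dense in $E$, Lemma~\ref{lem:pole} shows that $\alpha$ has no pole along $E$. As $E$ was arbitrary and $\tilde Y$ is smooth, $\alpha$ is regular. \qed

\section{From forms to fundamental groups}\label{sec:proof}

\begin{proposition}\label{prop:symplectic}
Let $X$ be a Hamiltonian $G$-variety, and let $Z\subset\pi(\mu^{-1}(0))$ be a closed Poisson subvariety of $X/\!/G$ with finitely many leaves. Let $\mathcal L$ be a leaf of $Z$ and let $\nu:Y\to C$ be the normalization of $C=\overline{\mathcal L}$. Then $\nu$ is an isomorphism over $\mathcal L$, so we may regard $\mathcal L$ as an open subset of $Y_{reg}$. Moreover $\operatorname{codim}_Y(Y\setminus\mathcal L)\ge2$, the form $\omega_{\mathcal L}$ extends to a symplectic form on $Y_{reg}$, and with this form $Y$ is a symplectic variety with canonical singularities.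
\end{proposition}

\begin{proof}
Let $\dim\mathcal L=2n$. If $n=0$, then $\mathcal L$ is a point and the statement is trivial, so assume $n\ge1$. By Lemma~\ref{lem:leaves}, $C$ is an irreducible Poisson subvariety, $\mathcal L$ is smooth and open in it, and $\operatorname{codim}_C(C\setminus\mathcal L)\ge2$. Hence $\nu$ is an isomorphism over $\mathcal L$, and since $\nu$ is finite, $\operatorname{codim}_Y(Y\setminus\mathcal L)\ge2$. So $\omega_{\mathcal L}$ extends to a regular $2$-form on $Y_{reg}$, which is closed because it is closed on a dense open subset. Its degeneracy locus, the zero locus of its $n$-th power, is empty or a divisor in $Y_{reg}$. It is contained in $Y_{reg}\setminus\mathcal L$, which has codimension $\ge2$, so it is empty.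

Let $\rho:\tilde Y\to Y$ be a resolution. Proposition~\ref{prop:extend}, applied to $h=\nu\rho$ and $L=\mathcal L$, shows that $\rho^*\omega_{\mathcal L}$ is regular on $\tilde Y$. So $Y$ is a symplectic variety. The form $\tau=\omega_{\mathcal L}^{\,n}$ has neither zeros nor poles on $Y_{reg}$, so $K_Y\sim0$ is Cartier. Since $\rho^*\tau$ is regular, $K_{\tilde Y}-\rho^*K_Y=\operatorname{div}(\rho^*\tau)\ge0$. So all discrepancies are nonnegative.
\end{proof}

Finiteness of the number of leaves enters through \eqref{eq:codim}, which lets the form, and below the fundamental group, pass between $\mathcal L$ and $Y_{reg}$. In the linear case there is a contracting action, and the local information at the vertex determines $\pi_1(\mathcal L)$.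

\begin{proposition}\label{prop:conical}
In Proposition~\ref{prop:symplectic} let $X=V$ be linear, with its quadratic moment map, and let $Z$ be stable under scaling. Then $Y$ is a conical symplectic variety, and $\pi_1(\mathcal L)$ is finite.
\end{proposition}

\begin{proof}
If $\dim\mathcal L=0$, then $\mathcal L=Y$ is a point and everything is trivial. So assume $\dim\mathcal L>0$.

\emph{Conicality.} The bracket of $\mathbb C[V]^G$ is homogeneous, so scaling by $s\in\mathbb C^*$ takes Hamiltonian fields to multiples of Hamiltonian fields. Therefore $\mathbb C^*$ permutes the finitely many leaves of $Z$. The divisible group $\mathbb C^*$ has no proper subgroup of finite index, so it preserves each leaf. Hence $\mathbb C[C]$ is a graded quotient of $\mathbb C[V]^G$, with nonnegative degrees and $\mathbb C[C]_0=\mathbb C$. The action lifts to $Y$, because the dominant map $\mathbb C^*\times Y\to C$ from a normal variety factors uniquely through $Y$. So $\mathbb C[Y]$ is $\mathbb Z$-graded and finite over $\mathbb C[C]$. Let $f\in\mathbb C[Y]_e$ with $e\le0$. It satisfies an equation $f^k+a_1f^{k-1}+\dots+a_k=0$ with $a_i\in\mathbb C[C]$, and taking the component of degree $ke$ we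 may assume $a_i\in\mathbb C[C]_{ie}$. If $e<0$, all $a_i$ vanish, so $f=0$. If $e=0$, all $a_i$ are constants, so $f$ is algebraic over $\mathbb C$ in a domain, and $f\in\mathbb C$. Thus $\mathbb C[Y]$ is $\mathbb Z_{\ge0}$-graded with $\mathbb C[Y]_0=\mathbb C$, and $\mathbb C^*$ contracts $Y$ to a point $0$. The form is homogeneous because the bracket is.

\emph{Finiteness of $\pi_1(Y_{reg})$.} By Proposition~\ref{prop:symplectic}, $Y$ has canonical, in particular klt, singularities. By Theorem~\ref{thm:braun} there is a neighborhood $U$ of $0$ in $Y$ with $\pi_1(U\cap Y_{reg})$ finite. Embed $Y\subset\mathbb C^N$ by homogeneous generators of degrees $a_i>0$ and put $\|y\|=\max_i|y_i|^{1/a_i}$. Then $\|s\cdot y\|=s\|y\|$ for real $s>0$, and $B_\varepsilon=\{y\in Y:\|y\|<\varepsilon\}$ is contained in $U$ for small $\varepsilon>0$. Fix such an $\varepsilon$.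

The inclusion $B_\varepsilon\cap Y_{reg}\to Y_{reg}$ is a homotopy equivalence. A homotopy inverse is $y\mapsto s(y)\cdot y$ with $s(y)=\varepsilon/(\varepsilon+\|y\|)$; indeed $\|s(y)\cdot y\|=\varepsilon\|y\|/(\varepsilon+\|y\|)<\varepsilon$. The homotopies to the identity are $y\mapsto\big((1-\theta)+\theta s(y)\big)\cdot y$, $0\le\theta\le1$. They preserve $Y_{reg}$ and $B_\varepsilon\cap Y_{reg}$, as the scaling factors lie in $(0,1]$. Since $Y$ is irreducible, $Y_{reg}$ is connected, hence so is $B_\varepsilon\cap Y_{reg}$. With a base point in $B_\varepsilon\cap Y_{reg}$, the composite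
\[
\pi_1(B_\varepsilon\cap Y_{reg})\to\pi_1(U\cap Y_{reg})\to\pi_1(Y_{reg})
\]
is an isomorphism. So $\pi_1(Y_{reg})$ is a quotient of a finite group. (Here $\pi_1(U\cap Y_{reg})$ refers to the connected component containing $B_\varepsilon\cap Y_{reg}$, so connectedness of $U\cap Y_{reg}$ is not needed.)

\emph{Passing to $\mathcal L$.} The set $Y_{reg}\setminus\mathcal L$ is closed analytic of complex codimension $\ge2$ in the complex manifold $Y_{reg}$. Removing it does not change the fundamental group, so $\pi_1(\mathcal L)\cong\pi_1(Y_{reg})$ is finite.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]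
By Lemma~\ref{lem:Xlambda}, $X_\lambda$ is a closed Poisson subvariety of $V/\!/G$, contained in $\pi(\mu^{-1}(0))$ and stable under scaling, and it has finitely many leaves. Propositions~\ref{prop:symplectic} and~\ref{prop:conical} with $Z=X_\lambda$ give both parts; the profinite completion of a finite group is finite.
\end{proof}

\begin{remark}
For the algebraic fundamental group alone, one can replace Braun's theorem by a theorem of Namikawa \cite{Namikawa}: if an affine variety $Y$ with klt singularities has a $\mathbb C^*$-action with positive weights, then the profinite completion of $\pi_1(Y_{reg})$ is finite.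
\end{remark}

\section{General Hamiltonian varieties, and all finite groups}\label{sec:general}

\subsection{Finitely many leaves}

To prove Theorem~\ref{thm:more}(a) it remains to count the leaves of $R=\pi(\mu^{-1}(0))$. By Lemma~\ref{lem:leaves} this amounts to showing that the bracket on every closed irreducible Poisson subvariety $C\subset R$ is generically nondegenerate. We use the variety $T$ of Section~\ref{sec:extend} once more. The rank of the bracket at a point of $C$ can be read off from the vectors $v_f$, and the dimension of $C$ from the tangent space of $T$. The latter is under control at a point where the stabilizer is, up to conjugation, the generic one.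

\begin{proposition}\label{prop:N}
Let $X$ be a Hamiltonian $G$-variety. Then $R$ satisfies condition \textup{(N)} of Lemma~\ref{lem:leaves}.
\end{proposition}

\begin{proof}
Let $C\subset R$ be a closed irreducible Poisson subvariety, let $T$ be as in Lemma~\ref{lem:T}, and let $T^1$ be as in Lemma~\ref{lem:T1} for $L=C_{reg}$. Neither lemma required nondegeneracy. Let $T'$ be a component of $T$ dominating $C$; by Lemma~\ref{lem:T1}, $T^1\cap T'$ is open and dense in $T'$.

\emph{Choice of a point.} All orbits in $T$ are closed in $X$. By Luna \cite{Luna} the stabilizers of points on closed orbits in $X$ form finitely many conjugacy classes. So there is a subgroup $H$ such that $A=\{t\in T':G_t\text{ is conjugate to }H\}$ is Zariski dense in $T'$. The group $H$ is reductive by Matsushima's theorem. Consider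
\[
\psi:G\times(X^H\cap T)_{red}\to T,\qquad(g,x)\mapsto gx .
\]
If $t\in A$ and $G_t=gHg^{-1}$, then $g^{-1}t\in X^H\cap T$. So the image of $\psi$ contains $A$. Since $A$ is dense in $T'$ and the source has finitely many irreducible components, some component $K$ of the source has $\psi(K)\cap T'$ dense in $T'$. The closure of $\psi(K)$ in $T$ is irreducible and contains $T'$, so it equals $T'$. By generic smoothness there is a nonempty smooth open subset $K^\circ$ of the source, contained in $K$, that maps into the smooth locus of $T$ with surjective differential. The image of $K^\circ$ contains a dense open subset of $T'$, and this meets $A\cap T^1$, which is dense in $T'$. So there is $(g,x)\in K^\circ$ with $gx\in A\cap T^1$ and $d\psi_{(g,x)}$ surjective onto $T_{gx}T$. The image of $d\psi_{(g,x)}$ is contained in $g\big(\mathfrak gx+T_x(X^H)\big)$. Translating by $g^{-1}$ we obtain $x\in T^1$ and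
\begin{equation}\label{eq:TxT}
T_xT\subset\mathfrak gx+T_x(X^H)\subset\mathfrak gx+(T_xX)^H ,
\end{equation}
since vectors tangent to $X^H$ are fixed by $H$. Finally $G_x\supset H$ is conjugate to $H$, so it has the same dimension and number of components. Hence $G_x=H$.

\emph{The Hamiltonian vectors at $x$.} Let $W=\{v_f(x):f\in\mathbb C[X]^G\}$. We claim
\[
W=\big((\mathfrak gx)^\perp\big)^H ,
\]
where $\perp$ refers to $\omega$. The inclusion $\subset$ holds because $\omega(v_f,\xi_X)=df(\xi_X)=0$ and $v_f$ is $G$-invariant. For $\supset$, we apply the $H$-equivariant isomorphism $v\mapsto\omega(v,\cdot)$ from $T_xX$ to $T_x^*X$ and must show that every element of $(\operatorname{ann}\mathfrak gx)^H\subset T_x^*X$ is $df_x$ for an invariant $f$. Let $I_x\subset\mathbb C[X]$ be the ideal of the smooth closed orbit $Gx\cong G/H$. Then $I_x/I_x^2$ is the module of sections of the conormal bundle of $Gx$, a homogeneous bundle with fibre $\operatorname{ann}\mathfrak gx$ at $x$. So evaluation at $x$ identifies $(I_x/I_x^2)^G$ with $(\operatorname{ann}\mathfrak gx)^H$. By (Q3) the map $I_x^G\to(I_x/I_x^2)^G$ is surjective, which proves the claim.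

\emph{The rank at $c=\pi(x)$.} We have $\mu=0$ on $Gx$ by Lemma~\ref{lem:T}(ii), so $\omega(\xi_X,\eta_X)=d\mu_\xi(\eta_X)=0$ at $x$, i.e.\ $\mathfrak gx$ is isotropic. Hence $(\mathfrak gx)^\perp/\mathfrak gx$ is a symplectic $H$-module. Since $H$ is reductive,
\[
W/(\mathfrak gx)^H=\big((\mathfrak gx)^\perp/\mathfrak gx\big)^H .
\]
The right side is a symplectic space, because the invariants of a symplectic module are orthogonal to the sum of the nontrivial isotypic components, which is a complement. So $\omega|_W$ has radical $(\mathfrak gx)^H$. Since $\{f,g\}(c)=\omega(v_g(x),v_f(x))$ for $f,g\in\mathbb C[X]^G$, the rank of the bracket at $c$ is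
\[
\operatorname{rk}(\omega|_W)=\dim W-\dim(\mathfrak gx)^H .
\]
This rank may be computed on $X/\!/G$ or on its Poisson subvariety $C$: the value $\{f,g\}(c)$ depends only on $f|_C$ and $g|_C$.

\emph{The dimension of $C$.} As $T\subset\mu^{-1}(0)$, we have $T_xT\subset(\mathfrak gx)^\perp$. Together with \eqref{eq:TxT} and $\mathfrak gx\subset(\mathfrak gx)^\perp$ this gives
\[
T_xT\subset\big(\mathfrak gx+(T_xX)^H\big)\cap(\mathfrak gx)^\perp=\mathfrak gx+\big((\mathfrak gx)^\perp\big)^H=\mathfrak gx+W .
\]
Since $x\in T^1$, Lemma~\ref{lem:T1} shows that $d\pi$ induces an isomorphism $T_xT/\mathfrak gx\cong T_cC$. Also $W\cap\mathfrak gx=(\mathfrak gx)^H$. Therefore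
\[
\dim C=\dim T_xT/\mathfrak gx\le\dim W/(W\cap\mathfrak gx)=\dim W-\dim(\mathfrak gx)^H ,
\]
which is the rank of the bracket at the smooth point $c$ of $C$. So the bracket of $C$ is nondegenerate at $c$, hence on an open neighborhood of $c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a) and (b)]
By Section~\ref{sec:poisson}, $R$ is a closed Poisson subvariety of $X/\!/G$. By Proposition~\ref{prop:N} and Lemma~\ref{lem:leaves} it has finitely many leaves. Proposition~\ref{prop:symplectic} with $Z=R$ shows that $Y$ is a symplectic variety with canonical, hence klt, singularities, and Theorem~\ref{thm:braun} gives the last assertion of (a). If $X=V$ is linear, then $R$ is stable under scaling because $\mu$ is homogeneous, and Proposition~\ref{prop:conical} with $Z=R$ gives (b).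
\end{proof}

\begin{remark}
Condition (N) passes to closed Poisson subvarieties. So Proposition~\ref{prop:N} and Lemmas~\ref{lem:Xlambda} and~\ref{lem:leaves} show that $X_\lambda$ has finitely many leaves, as stated in the introduction. Proposition~\ref{prop:N} does not depend on this fact.
\end{remark}

\subsection{Every finite group occurs}\label{sec:c}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
By Theorem~\ref{thm:main}, $\pi_1(\mathcal L)$ is finite for every leaf $\mathcal L$ of every $X_\lambda$, and then it coincides with its profinite completion, the algebraic fundamental group.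

Conversely, let $\Gamma$ be a finite group, $F$ a faithful representation (for example the regular one), and $V=F\oplus F^*$ with the standard symplectic form. Take $G=\Gamma$, so $\mathfrak g=0$ and $\lambda=0$. Then $\mathcal A_\lambda=\mathbf A(V)^\Gamma$ and $X_\lambda=\operatorname{Spec}\mathbb C[V]^\Gamma=V/\Gamma$. For $g\ne1$ the fixed space $V^g=F^g\oplus(F^*)^g$ is a proper symplectic subspace, so it has complex codimension at least $2$. Hence
\[
V^{free}=V\setminus\bigcup_{g\ne1}V^g
\]
is simply connected. As $\Gamma$ acts freely on it, $\pi_1(V^{free}/\Gamma)=\Gamma$.

It remains to see that $V^{free}/\Gamma$ is a leaf. It is connected and smooth, and its bracket is nondegenerate because $V^{free}\to V^{free}/\Gamma$ is \'etale and Poisson. So Hamiltonian fields span its tangent spaces, and it is contained in one leaf. It is also flow-stable. To see this, let $f\in\mathbb C[V]^\Gamma$ and let $v\in V$ be any point. For small time, the integral curve of $f$ through $\pi(v)$ is, by uniqueness, the image of the integral curve of $v_f$ on $V$ through $v$, and the flow of $v_f$ on $V$ commutes with $\Gamma$, so it preserves stabilizers. Thus along an integral curve in $V/\Gamma$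 both the set of times at which the curve lies in $V^{free}/\Gamma$ and its complement are open. Since the domain of the curve is connected, an integral curve that meets $V^{free}/\Gamma$ stays in it. Hence $V^{free}/\Gamma$ is a leaf with fundamental group $\Gamma$, and $\Gamma$ is its own profinite completion.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Braun}
L.~Braun, \emph{The local fundamental group of a Kawamata log terminal singularity is finite}, Invent. Math. \textbf{226} (2021).

\bibitem{LE}
Ivan Losev, Pavel Etingof, \emph{Bernstein inequality and holonomic modules}, arXiv:1501.01260 (2015).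

\bibitem{Luna}
Luna, \emph{Slices \'etales}, 1973.

\bibitem{Namikawa}
Namikawa, \emph{Fundamental groups of symplectic singularities}, Adv. Stud. Pure Math. \textbf{74} (2017).

\end{thebibliography}

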